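\title{Odd-secants of $(q+2)$-sets in $\mathrm{PG}(2,q)$, $q$ odd}

\begin{abstract}
Let $q$ be an odd prime power and let $\mathcal S$ be a set of $q+2$ points of the projective plane $\mathrm{PG}(2,q)$. We prove that at least $2q-2$ lines meet $\mathcal S$ in exactly one or exactly three points. It follows that the minimal number of lines meeting a $(q+2)$-set in an odd number of points is $2q-2$, the value given by a conic together with an external point, as had been conjectured. A local count reduces the bound to a statement about the $3$-secants that contain at least two points lying on a single tangent. Segre's product argument attaches to such points rational functions $f_x$ with $f_x(y)=-f_y(x)$, and in suitable coordinates these relations leave room for very few such $3$-secants outside one pencil.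
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F=\mathbb F_q$ be the field with $q$ elements and let $\mathrm{PG}(2,q)$ be the projective plane over $F$. Its points are the one-dimensional subspaces of $F^3$, which we denote by representing vectors, and its lines are the zero sets of nonzero linear forms. There are $q^2+q+1$ points, every line has $q+1$ points, and every point lies on $q+1$ lines. For a set $\mathcal S$ of points, a \emph{$k$-secant} is a line meeting $\mathcal S$ in exactly $k$ points, and $\tau_k$ is the number of $k$-secants. A $1$-secant is a \emph{tangent}, a $2$-secant is a \emph{bisecant}, and an \emph{odd-secant} is a $k$-secant with $k$ odd.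

How few odd-secants can a set have? If a nonempty set $\mathcal S$ has none, then each of the $q+1$ lines through a point of $\mathcal S$ contains a second point, so $|\mathcal S|\ge q+2$. Sets of exactly $q+2$ points, called \emph{$(q+2)$-sets}, are therefore the first candidates. The natural examples come from conics. Recall that a (nondegenerate) conic $\mathcal C$ has $q+1$ points, no three on a line, so that each of its points lies on $q$ bisecants and one tangent of $\mathcal C$. For $q$ even, the tangents of the conic $X_1X_3=X_2^2$ are the lines $a^2X_1+X_3=0$ and $X_1=0$; all of them pass through $(0,1,0)$, and adding this point gives a $(q+2)$-set without odd-secants.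

For $q$ odd this cannot happen. The lines through a point outside $\mathcal S$ partition the odd number $q+2$, so one of them is an odd-secant. There are $q^2-1$ points outside $\mathcal S$ and an odd-secant contains at most $q$ of them, so there are at least $q$ odd-secants. To guess the true minimum, add a point $P$ to a conic $\mathcal C$. For $q$ odd, a point off $\mathcal C$ lies on no tangent of $\mathcal C$ (an \emph{internal} point) or on exactly two (an \emph{external} point). If $P$ is internal, the odd-secants of $\mathcal C\cup\{P\}$ are the $\frac{q+1}2$ bisecants of $\mathcal C$ through $P$, the $\frac{q+1}2$ lines through $P$ missing $\mathcal C$, and the $q+1$ tangents of $\mathcal C$: in total $2q+2$. If $P$ is external, two tangents of $\mathcal C$ become bisecants, and the odd-secants are the $\frac{q-1}2$ bisecants of $\mathcal C$ through $P$, the $\frac{q-1}2$ lines through $P$ missing $\mathcal C$, and the $q-1$ tangents of $\mathcal C$ not through $P$: in total $2q-2$.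

This example with $2q-2$ odd-secants is among the results of Balister, Bollob\'as, F\"uredi and Thompson, who also showed that, for $q$ odd, the minimal number of odd-secants of a $(q+2)$-set is $2q-2$ when $q\le13$ and is at least $3(q+1)/2$ when $q\ge7$. The conjecture that we take from Csajb\'ok \cite{Csajbok} is that the minimum equals $2q-2$ for every odd $q$. We prove it, and the bound already holds for tangents and $3$-secants.

\begin{theorem}\label{thm:main}
Let $q$ be an odd prime power and let $\mathcal S$ be a $(q+2)$-set in $\mathrm{PG}(2,q)$. Then $\tau_1+\tau_3\ge 2q-2$.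
\end{theorem}

\begin{corollary}\label{cor:main}
The minimal number of odd-secants of a $(q+2)$-set in $\mathrm{PG}(2,q)$, $q$ odd, is $2q-2$.
\end{corollary}

\begin{proof}
The number of odd-secants is at least $\tau_1+\tau_3\ge2q-2$, and a conic with an external point has exactly $2q-2$.
\end{proof}

Since $2q-2=2(q+2)-6$, the theorem says that each point of $\mathcal S$ accounts for two tangents or $3$-secants, up to a total deficiency of $6$ that does not grow with $q$. Only two kinds of points have positive deficiency: those on no tangent and those on exactly one. Section~\ref{sec:nuclei} shows the basic tool, a product over the points of $\mathcal S$, on the first kind. Section~\ref{sec:count} moves the deficiency of the second kind to points on several tangents, which can absorb it, and reduces the theorem to Proposition~\ref{prop:key}, a bound on the number of certain $3$-secants. Sections~\ref{sec:segre}--\ref{sec:withnuclei} prove that bound.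

From now on $q$ is odd and $\mathcal S$ is a $(q+2)$-set.

\section{The smallest case: points on no tangent}\label{sec:nuclei}

For $x\in\mathcal S$ let $t(x)$ and $r(x)$ be the numbers of tangents and of $3$-secants through $x$, and put $k_\ell=|\ell\cap\mathcal S|$ for a line $\ell$. The $q+1$ lines through $x$ partition the other $q+1$ points of $\mathcal S$, so $\sum_{\ell\ni x}(k_\ell-2)=0$, that is,
\begin{equation}\label{eq:local}
t(x)=r(x)+\sum_{\ell\ni x,\ k_\ell\ge4}(k_\ell-2).
\end{equation}
A point with $t(x)=0$ is called a \emph{nucleus}; by \eqref{eq:local} all lines through it are bisecants. Let $n_0$ be the number of nuclei. A set with few odd-secants would like to have many nuclei. A conic with an external point $P$ has two, the points of contact of the tangents of $\mathcal C$ through $P$. We show that three are impossible.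

Take $q=3$ first and suppose that $\mathcal S$ has three nuclei. They are not collinear, so we may take them as $(1,0,0)$, $(0,1,0)$, $(0,0,1)$. The sides of this triangle are bisecants, so the two remaining points $X,X'$ of $\mathcal S$ have all coordinates nonzero. Through $(1,0,0)$ pass two sides and the lines $X_2=X_3$ and $X_2=-X_3$, and each of the last two contains one of $X,X'$. Hence the ratio $X_2/X_3$ takes opposite values at $X$ and $X'$. The same holds for $X_3/X_1$ and $X_1/X_2$, so the product of the three ratios takes opposite values at $X$ and $X'$. But this product is $1$ at every point, and $1\ne-1$. The general case replaces the two values $\pm1$ by all of $F^*$.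

\begin{proposition}\label{prop:n0}
$n_0\le2$.
\end{proposition}

\begin{proof}
Suppose there are three nuclei, and take them as the coordinate triangle as above. The set $\mathcal S'$ of the other points of $\mathcal S$ avoids the sides, so
\begin{equation}\label{eq:one}
1=\prod_{X\in\mathcal S'}\frac{X_2}{X_3}\;\cdot\prod_{X\in\mathcal S'}\frac{X_3}{X_1}\;\cdot\prod_{X\in\mathcal S'}\frac{X_1}{X_2}.
\end{equation}
The lines through $(1,0,0)$ other than the sides are $X_2=\lambda X_3$ with $\lambda\in F^*$, and each contains exactly one point of $\mathcal S'$. So the first factor is $\prod_{\lambda\in F^*}\lambda$, which is $-1$: pair every $\lambda\ne\pm1$ with its inverse. The other two factors are $-1$ for the same reason, and \eqref{eq:one} reads $1=-1$.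
\end{proof}

This is where the parity of $q$ first enters. For $q$ even the equation $1=-1$ is true, and in the example of Section~\ref{sec:intro} all $q+2$ points are nuclei. When the vertices of the triangle lie on a tangent, the factors in \eqref{eq:one} acquire correction terms, and we obtain an identity instead of a contradiction. Before deriving it, we find out which points need it.

\section{Counting and reduction}\label{sec:count}

\subsection*{Deficiency and types of points}
Define the \emph{deficiency} of $x\in\mathcal S$ by $\delta(x)=2-t(x)-\frac13r(x)$. A tangent is counted at one point and a $3$-secant at three, so $\sum_{x}\delta(x)=2(q+2)-\tau_1-\tau_3$, and Theorem~\ref{thm:main} is equivalent to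
\begin{equation}\label{eq:goal}
\sum_{x\in\mathcal S}\delta(x)\le6 .
\end{equation}
Put $\epsilon(x)=t(x)-r(x)$, so that $\delta=2-\epsilon-\frac43r$. By \eqref{eq:local}, either $\epsilon(x)=0$ and $x$ is on no $k$-secant with $k\ge4$, or $\epsilon(x)\ge2$. There are three types of points.
\begin{itemize}
\item $t=0$: a nucleus, with $\delta=2$.
\item $t=1$: an \emph{$A$-point}. Here $\epsilon\le1$, so $\epsilon=0$ and $r=1$. The point lies on one tangent, one $3$-secant and $q-1$ bisecants, and $\delta=\frac23$.
\item $t\ge2$: a \emph{$B$-point}. If $\epsilon\ge2$, then $\delta\le-\frac43r$. If $\epsilon=0$, then $r=t\ge2$ and $\delta=2-\frac43r$.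
\end{itemize}
Bounding each point separately gives only $\sum\delta\le 4+\frac23q$, that is $\tau_1+\tau_3\ge\frac43q$. The difficulty is the $A$-points: there can be about $q$ of them. But every $A$-point lies on a $3$-secant, and a $B$-point has deficiency about $-\frac43$ for each $3$-secant through it, exactly enough to pay for the two other points of that line.

A $3$-secant contains no nucleus, so it is of type $AAA$, $AAB$, $ABB$ or $BBB$. A \emph{rich line} is a $3$-secant of type $AAA$ or $AAB$, and the $B$-point of an $AAB$ line is its \emph{center}. Let $n_3$ be the number of $AAA$ lines. For a $B$-point $Q$ let $r_i(Q)$ be the number of $3$-secants through $Q$ with exactly $i$ $A$-points, so that $r=r_0+r_1+r_2$, and put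
\[
D_Q=\delta(Q)+\tfrac43r_2(Q)+\tfrac13r_1(Q),\qquad D_Q^+=\max(D_Q,0).
\]

\begin{lemma}\label{lem:discharge}
We have $\sum_{x\in\mathcal S}\delta(x)=2n_0+2n_3+\sum_QD_Q$, the last sum being over all $B$-points. For every $B$-point $Q$,
\begin{equation}\label{eq:D}
D_Q^+\le\min(2,r_2(Q)),\qquad\text{and}\qquad D_Q=2\ \text{ or }\ D_Q\le1 .
\end{equation}
\end{lemma}

\begin{proof}
Group the $A$-points by their unique $3$-secant. The three on an $AAA$ line contribute $2$. The two on an $AAB$ line contribute $\frac43$, which we give to the center. The one on an $ABB$ line contributes $\frac23$, which we split equally between the two $B$-points. This gives the formula.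

If $\epsilon(Q)\ge2$, then $D_Q\le-\frac43r+\frac43r_2+\frac13r_1\le0$. If $\epsilon(Q)=0$, then $D_Q=2-r_1-\frac43r_0$, which is positive only for $(r_0,r_1)=(0,0)$, $(0,1)$, $(1,0)$. Since $r\ge2$, these cases give $D_Q=2\le r_2$, $D_Q=1\le r_2$ and $D_Q=\frac23<1\le r_2$.
\end{proof}

Two examples show how the value $6$ is reached.

\begin{example}\label{ex:conic}
Let $\mathcal S=\mathcal C\cup\{P\}$ with $P$ external and $q\ge5$. There are two nuclei. The other $q-1$ points of $\mathcal C$ keep their tangent and are $A$-points. The point $P$ has $t=r=r_2=\frac{q-1}2\ge2$, so it is a $B$-point with $D_P=2$. Thus $\sum\delta=4+0+2=6$. The number of rich lines grows with $q$, but all of them pass through $P$.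
\end{example}

\begin{example}\label{ex:seven}
In $\mathrm{PG}(2,7)$ let
\[
\mathcal S=\{(0,1,\alpha),\ (\beta,0,1),\ (1,\gamma,0)\ :\ \alpha,\beta,\gamma\in\{1,2,4\}\},
\]
where $1,2,4$ are the cube roots of unity; then $|\mathcal S|=9=q+2$. The sides of the coordinate triangle are $3$-secants, and any other line has at most one point of $\mathcal S$ on each side. The points $(0,1,\alpha),(\beta,0,1),(1,\gamma,0)$ have determinant $1+\alpha\beta\gamma$, which is nonzero because $\alpha\beta\gamma$ is a cube root of unity and $-1$ is not. So each point lies on one $3$-secant, six bisecants and, of its eight lines, one tangent. Hence $\tau_1=9$, $\tau_3=3$, and there are $12=2q-2$ odd-secants. Here $n_0=0$, $n_3=3$ and $\sum\delta=6$. Since a conic with an external point has two nuclei, the two sets are not equivalent: for $q=7$ the extremal example is not unique.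
\end{example}

\subsection*{Reduction to rich lines missing a point}
Example~\ref{ex:conic} shows that the number of rich lines cannot be bounded, while \eqref{eq:D} shows that all rich lines through one center together cost at most $2$. So we bound the rich lines that miss one suitable point.

A \emph{base} is a rich line $\ell_0$ together with two $A$-points $x_+,x_-$ on it. Given a base, let $P$ be the third point of $\mathcal S$ on $\ell_0$, let $\mathcal L$ be the set of rich lines not through $P$, and let $L_3$ and $L_2$ be the numbers of $AAA$ and $AAB$ lines in $\mathcal L$.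

\begin{lemma}\label{lem:base}
For every base:
\begin{enumerate}
\item[(i)] every $AAA$ line other than $\ell_0$ belongs to $\mathcal L$;
\item[(ii)] $\sum_{Q\ne P}D_Q^+\le L_2$, the sum being over the $B$-points other than $P$;
\item[(iii)] $\sum_{x\in\mathcal S}\delta(x)\le2n_0+2+2L_3+L_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $\ell_0$ is $AAA$, then $P$ is an $A$-point and $\ell_0$ is the only $3$-secant through $P$. If $\ell_0$ is $AAB$, then $P$ is its center, and the rich lines through $P$ are the $AAB$ lines with center $P$. In both cases the $AAA$ lines other than $\ell_0$ and the $AAB$ lines with center $Q\ne P$ miss $P$. This gives (i), and also (ii), because $D_Q^+\le r_2(Q)$ and each $AAB$ line has one center. For (iii) use Lemma~\ref{lem:discharge}: if $\ell_0$ is $AAA$, then $n_3=1+L_3$ and $P$ is not a $B$-point; if $\ell_0$ is $AAB$, then $n_3=L_3$ and $D_P\le2$.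
\end{proof}

The geometric content of the theorem is the following statement. Parts (a) and (b) are proved in Section~\ref{sec:withnuclei}, part (c) in Section~\ref{sec:pairs}, and part (d) in Section~\ref{sec:five}.

\begin{proposition}\label{prop:key}
For every base:
\begin{enumerate}
\item[(a)] if $n_0=2$, then $\mathcal L=\emptyset$;
\item[(b)] if $n_0\ge1$, then $L_3=0$ and $L_2\le2$;
\item[(c)] if $L_3\ge1$, then $2L_3+L_2\le4$;
\item[(d)] $|\mathcal L|\le5$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]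
We prove \eqref{eq:goal}; recall that $n_0\le2$. If there is no rich line, then $n_3=0$ and $r_2(Q)=0$ for all $Q$, so $\sum\delta\le2n_0\le4$ by Lemma~\ref{lem:discharge}. Assume that there is a rich line, hence a base.

If $n_0=2$, Lemma~\ref{lem:base}(iii) and (a) give $\sum\delta\le4+2$. If $n_0=1$, the same bound and (b) give $\sum\delta\le2+2+2$.

Let $n_0=0$ and let $\ell$ be an $AAA$ line. If $\ell$ is the only rich line, then $\mathcal L=\emptyset$ and $\sum\delta\le2$. Otherwise choose a base on a rich line $\ell_0\ne\ell$. Then $\ell\in\mathcal L$ by Lemma~\ref{lem:base}(i), and (c) gives $\sum\delta\le2+4$.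

Finally let $n_0=n_3=0$. Here (d) gives only $\sum\delta\le7$, and we gain the last unit by parity. Suppose $\sum\delta>6$, so that $\sum_QD_Q^+>6$. Let $P$ be any center, and choose a base on an $AAB$ line with center $P$. By Lemma~\ref{lem:base}(ii) and (d), $\sum_{Q\ne P}D_Q^+\le5$. Hence $D_P>1$, and $D_P=2$ by \eqref{eq:D}. So every center has $D=2$, while $D_Q^+=0$ if $Q$ is not a center. Thus $\sum_QD_Q^+$ is an even integer, greater than $6$ and at most $2+5=7$, which is absurd.
\end{proof}

\section{Segre's argument: an antisymmetric function}\label{sec:segre}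

Return to the product \eqref{eq:one} and let a vertex be an $A$-point $x$. In the pencil at $x$ one value $\lambda$ is now missing (the tangent) and one occurs twice (the $3$-secant), so the factor $-1$ is corrected by the quotient of these two values. This suggests the following function. For an $A$-point $x$ let $\theta_x$ and $\rho_x$ be linear forms defining its tangent and its $3$-secant, and put $f_x=\theta_x/\rho_x$. This quotient is homogeneous of degree $0$, so $f_x(y)$ is defined for every point $y$ off the $3$-secant, independently of the representing vector. It is determined by $x$ up to a constant factor. For a nucleus $N$ there is no correction, and we let $f_N$ be a nonzero constant.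

In our two examples the constant factors can be chosen so that $f_x(y)=-f_y(x)$. In Example~\ref{ex:conic}, let $\langle\cdot,\cdot\rangle$ be the symmetric bilinear form with $\mathcal C=\{x:\langle x,x\rangle=0\}$. The tangent of $\mathcal C$ at $x$ is $\langle x,\cdot\rangle=0$ and the line $xP$ is $\det(P,x,\cdot)=0$, so we can take
\[
f_x(y)=\frac{\langle x,y\rangle}{\det(P,x,y)},
\]
a symmetric expression over an alternating one. At a nucleus the two lines coincide and the quotient is constant. In Example~\ref{ex:seven}, the line joining $(0,1,\alpha)$ to the opposite vertex $(1,0,0)$ contains no other point of $\mathcal S$, so it is the tangent. Take $f_{(0,1,\alpha)}=\alpha(X_3-\alpha X_2)/X_1$, $f_{(\beta,0,1)}=\beta(X_1-\beta X_3)/X_2$, $f_{(1,\gamma,0)}=\gamma(X_2-\gamma X_1)/X_3$. Then $f_{(0,1,\alpha)}(\beta,0,1)=\alpha/\beta$ and $f_{(\beta,0,1)}(0,1,\alpha)=-\alpha\beta^2=-\alpha/\beta$, and the other two pairs of sides follow by cyclic symmetry. We now show that such a choice is always possible.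

Let $E$ be the set of all nuclei and all $A$-points on rich lines; by Section~\ref{sec:count} no other points need attention. Since $f_x(y)$ is undefined when $y$ is on the $3$-secant of $x$, we divide $E$ into \emph{classes}: each nucleus is a class, and the $A$-points of one rich line form a class. For all points of one rich line we use the same form $\rho$.

If $x,y\in E$ are in different classes, then $xy$ is a bisecant. This holds by definition if one of them is a nucleus. If both are $A$-points, then $xy$ is not the tangent at $x$, and it is not the $3$-secant of $x$, whose $A$-points form the class of $x$. Hence $f_x(y)\in F^*$.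

\begin{lemma}\label{lem:segre}
\begin{enumerate}
\item[(i)] If $x,y,z\in E$ are in three different classes, then
\[f_x(y)f_y(z)f_z(x)=-f_x(z)f_y(x)f_z(y).\]
\item[(ii)] If $y,z$ are $A$-points of a rich line with third point $p\in\mathcal S$, and $x\in E$ is in another class, then
\[f_x(y)f_z(x)\,\theta_y(p)=-f_x(z)f_y(x)\,\theta_z(p).\]
\end{enumerate}
\end{lemma}

\begin{proof}
The points $x,y,z$ are not collinear, because $xy$ is a bisecant in both cases. Take them as the basis vectors $(1,0,0),(0,1,0),(0,0,1)$, and let $\mathcal S'$ be the set of points of $\mathcal S$ on no side of the triangle. Then \eqref{eq:one} holds. A form $\phi$ vanishing at $x$ equals $\phi(y)X_2+\phi(z)X_3$, so if its line is not a side, it is $X_2=\lambda X_3$ with $\lambda=\lambda(\phi)=-\phi(z)/\phi(y)$. The same holds cyclically at $y$ and $z$.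

(i) The sides are bisecants, so $\mathcal S'=\mathcal S\setminus\{x,y,z\}$. Let $x$ be an $A$-point. Its tangent and its $3$-secant are not sides. Each line $X_2=\lambda X_3$, $\lambda\in F^*$, contains one point of $\mathcal S'$, except that the tangent contains none and the $3$-secant two. Therefore
\begin{equation}\label{eq:pencil}
\prod_{X\in\mathcal S\setminus\{x,y,z\}}\frac{X_2}{X_3}=-\frac{\lambda(\rho_x)}{\lambda(\theta_x)}=-\frac{\rho_x(z)\,\theta_x(y)}{\rho_x(y)\,\theta_x(z)}=-\frac{f_x(y)}{f_x(z)}.
\end{equation}
If $x$ is a nucleus, both ends of \eqref{eq:pencil} equal $-1$. Cyclically, the other two factors of \eqref{eq:one} are $-f_y(z)/f_y(x)$ and $-f_z(x)/f_z(y)$, and (i) follows.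

(ii) Now $p=(0,p_2,p_3)$ with $p_2p_3\ne0$, and $\mathcal S'=\mathcal S\setminus\{x,y,z,p\}$. The sides $xy$ and $xz$ are bisecants, so \eqref{eq:pencil} still holds; removing the factor of $p$ gives $\prod_{\mathcal S'}X_2/X_3=-\frac{f_x(y)}{f_x(z)}\cdot\frac{p_3}{p_2}$. At $y$ the $3$-secant is the side $yz$, so the lines $X_3=\lambda X_1$, $\lambda\in F^*$, are the tangent, with $\lambda=-\theta_y(x)/\theta_y(z)$, and bisecants. Hence $\prod_{\mathcal S'}X_3/X_1=\theta_y(z)/\theta_y(x)$. At $z$ the tangent is $X_1=\lambda X_2$ with $\lambda=-\theta_z(y)/\theta_z(x)$, so $\prod_{\mathcal S'}X_1/X_2=\theta_z(x)/\theta_z(y)$. Since $\theta_y(p)=p_3\theta_y(z)$ and $\theta_z(p)=p_2\theta_z(y)$, equation \eqref{eq:one} becomes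
\[
-\frac{f_x(y)}{f_x(z)}\cdot\frac{\theta_y(p)}{\theta_z(p)}\cdot\frac{\theta_z(x)}{\theta_y(x)}=1 .
\]
Finally $\theta_z(x)/\theta_y(x)=f_z(x)/f_y(x)$, because $\rho_y=\rho_z$.
\end{proof}

Part (i) is a cocycle condition for the ratio $-f_x(y)/f_y(x)$, and part (ii) tells us how to scale within a class so that the ratio depends only on the classes.

\begin{lemma}\label{lem:scale}
The functions $f_x$, $x\in E$, can be scaled so that:
\begin{enumerate}
\item[(a)] $f_x(y)=-f_y(x)$ for all $x,y\in E$ in different classes;
\item[(b)] $\theta_x(p)=-\theta_y(p)$ if $x,y$ are $A$-points of a rich line with third point $p$;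
\item[(c)] if there is a nucleus $N$, then $f_x(N)=1$ for all $A$-points $x\in E$, and if there is a second nucleus $N'$, then $f_x(N')=-1$ for all $A$-points $x\in E$.
\end{enumerate}
\end{lemma}

\begin{proof}
We scale the forms $\theta_x$. The values in (b) are nonzero, since $\theta_x$ vanishes at no point of $\mathcal S\setminus\{x\}$. On an $AAB$ line, (b) is one condition and can be arranged. On an $AAA$ line there are three conditions. Choose vectors with $x_1+x_2+x_3=0$, write $\theta_i=\theta_{x_i}$, and scale so that $\theta_1(x_3)=-\theta_2(x_3)$ and $\theta_2(x_1)=-\theta_3(x_1)$. Since $\theta_i(x_i)=0$, each $\theta_i$ takes opposite values at the two other points, so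
\[
\theta_1(x_2)=-\theta_1(x_3)=\theta_2(x_3)=-\theta_2(x_1)=\theta_3(x_1)=-\theta_3(x_2),
\]
which contains the third condition.

For $x,y$ in different classes put $R(x,y)=-f_x(y)/f_y(x)$; then $R(y,x)=R(x,y)^{-1}$. By Lemma~\ref{lem:segre}(ii) and (b), $R(x,y)=R(x,z)$ when $y,z$ are in the same class. So $R$ depends only on the two classes, and Lemma~\ref{lem:segre}(i) says that $R(C,D)R(D,G)R(G,C)=1$ for three different classes. Fix a class $C_0$ and multiply all $f_x$ with $x$ in a class $C\ne C_0$ by $R(C_0,C)$. The new value of $R(C,D)$ is $R(C_0,C)R(C,D)R(D,C_0)=1$ for $C,D\ne C_0$, and the new value of $R(C_0,D)$ is $R(C_0,D)/R(C_0,D)=1$. This is (a), and (b) survives because each class is scaled by one factor. Finally, multiply all functions by one constant to get $f_N=-1$. By (a), $f_{N'}=1$, $f_x(N)=1$ and $f_x(N')=-1$.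
\end{proof}

We fix this scaling. Multiplying the form $\rho$ of a class and all its forms $\theta_x$ by the same scalar changes no $f_x$ and keeps (b), so any form defining a rich line may serve as its $\rho$.

\section{The chart of a base}\label{sec:chart}

The relation $f_y(z)=-f_z(y)$ involves the tangents at $y$ and $z$, which we do not know. The point of a base is that it determines them. The form $\theta_y$ vanishes at $y$, and Lemma~\ref{lem:scale}(a) expresses its values at $x_+$ and $x_-$ by $f_{x_+}(y)$ and $f_{x_-}(y)$. These two functions have the same denominator, so they are affine coordinates on the plane without $\ell_0$. In these coordinates $\theta_y$ is an explicit function of $y$ and of its $3$-secant.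

Fix a base, let $\rho_0$ be the form of $\ell_0$, and write $\theta_\pm=\theta_{x_\pm}$, $f_\pm=f_{x_\pm}$. The forms
\[
T_0=\rho_0,\qquad T_1=\theta_++\theta_-,\qquad T_2=\theta_+-\theta_-
\]
are linearly independent, because the restrictions of $\theta_+$ and $\theta_-$ to $\ell_0$ vanish at different points, and $2\ne0$. We use $(T_0,T_1,T_2)$ as homogeneous coordinates and, off $\ell_0$, the affine coordinates
\[
u=T_1/T_0=f_++f_-,\qquad v=T_2/T_0=f_+-f_- .
\]
Then $x_+=(0,1,-1)$ and $x_-=(0,1,1)$. By Lemma~\ref{lem:scale}(b), $T_1(P)=0$, so $P=(0,0,1)$; this is the reason for passing to the sum and the difference. A line other than $\ell_0$ and not through $P$ has an equation $v=mu-h$. We call $m$ its \emph{slope}; its point on $\ell_0$ is $(0,1,m)$.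

Let $\mathcal L=\{\ell_1,\ell_2,\dots\}$ with $\ell_j\colon v=m_ju-h_j$. An $A$-point lies on only one $3$-secant. Applied to $x_\pm$, this gives $m_j\ne\pm1$, so
\[
s_j:=1-m_j^2\ne0 .
\]
Applied to the $A$-points of $\ell_j$, it shows that they are off $\ell_0$ and off every other $\ell_k$. Their class differs from that of $x_\pm$ and from that of $\ell_k$ for $k\neq j$.

\begin{lemma}\label{lem:formula}
Let $y=(u_y,v_y)$ be an $A$-point on a line of $\mathcal L$ with slope $m$, and let $z=(u_z,v_z)$ be a point off this line and off $\ell_0$. With $\Delta u=u_z-u_y$ and $\Delta v=v_z-v_y$,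
\begin{equation}\label{eq:f}
2f_y(z)=-u_y+v_y\,\frac{\Delta u-m\Delta v}{\Delta v-m\Delta u}.
\end{equation}
\end{lemma}

\begin{proof}
For the line $v=mu-h$ use the form $\rho=T_2-mT_1+hT_0=(T_2-v_yT_0)-m(T_1-u_yT_0)$; the first expression shows that it is the same for all $y$ on the line. We have $\rho(x_+)=-1-m$, $\rho(x_-)=1-m$ and $f_\pm(y)=\frac12(u_y\pm v_y)$. By Lemma~\ref{lem:scale}(a), $\theta_y(x_\pm)=-f_\pm(y)\rho(x_\pm)$, that is,
\[
\theta_y(x_+)=\tfrac12(1+m)(u_y+v_y),\qquad\theta_y(x_-)=-\tfrac12(1-m)(u_y-v_y).
\]
The form $\frac12\bigl[(v_y+mu_y)(T_1-u_yT_0)-(u_y+mv_y)(T_2-v_yT_0)\bigr]$ vanishes at $y$ and takes these two values at $(0,1,-1)$ and $(0,1,1)$. As $x_+,x_-,y$ are not collinear, it equals $\theta_y$. At $z=(1,u_z,v_z)$ we get $2\theta_y(z)=-u_y(\Delta v-m\Delta u)+v_y(\Delta u-m\Delta v)$ and $\rho(z)=\Delta v-m\Delta u$.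
\end{proof}

Exchanging $y$ and $z$ changes the signs of $\Delta u$ and $\Delta v$ and leaves the quotients unchanged. So for $A$-points $y\in\ell_j$, $z\in\ell_k$ with $j\ne k$, the relation $f_y(z)+f_z(y)=0$ reads
\begin{equation}\label{eq:basic}
v_y\,\frac{\Delta u-m_j\Delta v}{\Delta v-m_j\Delta u}+v_z\,\frac{\Delta u-m_k\Delta v}{\Delta v-m_k\Delta u}=u_y+u_z .
\end{equation}

Each $\ell_j$ carries at least two $A$-points, so two lines give at least four equations \eqref{eq:basic}. To treat the two points symmetrically, call two $A$-points on $\ell_j$ a \emph{pair}. They have different $u$-coordinates, since $P\notin\ell_j$, and we write them as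
\[
(\bar u_j\pm\psi_j,\ \bar v_j\pm m_j\psi_j),\qquad\psi_j\ne0,\qquad h_j=m_j\bar u_j-\bar v_j,
\]
where $(\bar u_j,\bar v_j)$ is the \emph{midpoint}. An $AAB$ line has one pair. An $AAA$ line has three pairs with three different values of $\bar u_j$. Every identity below holds for every choice of pairs, and this is what makes $AAA$ lines so restrictive.

\section{Two lines of $\mathcal L$}\label{sec:pairs}

\subsection*{Equal slopes}

\begin{lemma}\label{lem:equal}
If $\ell_j\ne\ell_k$ have the same slope $m$, and $s=1-m^2$, then $h_k=m^2h_j+ms\,\bar u_j$. Consequently at most two lines of $\mathcal L$ have a given slope, and an $AAA$ line in $\mathcal L$ shares its slope with no other line of $\mathcal L$.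
\end{lemma}

\begin{proof}
Let $\nu=h_k-h_j\ne0$ and $H=h_j+h_k$. For $y\in\ell_j$, $z\in\ell_k$ we have $\Delta v-m\Delta u=-\nu$, $\Delta u-m\Delta v=s\Delta u+m\nu$ and $v_y+v_z=m(u_y+u_z)-H$. So \eqref{eq:basic} becomes
\[
\bigl(m(u_y+u_z)-H\bigr)\bigl(s(u_z-u_y)+m\nu\bigr)+\nu(u_y+u_z)=0 .
\]
As a polynomial in $u_y$, the left side has quadratic coefficient $-ms$ and linear coefficient $m(su_z+m\nu)-s(mu_z-H)+\nu=(1+m^2)\nu+sH=2h_k-2m^2h_j$. For fixed $z$ it vanishes at $u_y=\bar u_j\pm\psi_j$. Subtracting the two equations and dividing by $2\psi_j$ gives $-2ms\bar u_j+2h_k-2m^2h_j=0$.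

Thus $\ell_j$ determines $h_k$, and there is at most one $\ell_k\neq\ell_j$ with the same slope. If $\ell_j$ is $AAA$, the formula holds for three values of $\bar u_j$, so $ms=0$, hence $m=0$ and $h_k=0$. The formula with $j$ and $k$ exchanged gives $h_j=0$, so $\ell_j=\ell_k$, a contradiction.
\end{proof}

\subsection*{Different slopes}
Let $m_j\ne m_k$. Put $\mu=m_k-m_j$ and $M=1-m_jm_k$, and let $(u_0,v_0)$ be the intersection point, so that $\mu u_0=h_k-h_j$ and $v_0=m_ju_0-h_j$. The denominators in \eqref{eq:basic} become monomials if we measure from this point. Write $y=(u_0+a,v_0+m_ja)$ and $z=(u_0+b,v_0+m_kb)$. Then $\Delta u=b-a$, $\Delta v=m_kb-m_ja$, and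
\[
\Delta v-m_j\Delta u=\mu b,\quad\Delta v-m_k\Delta u=\mu a,\quad\Delta u-m_j\Delta v=Mb-s_ja,\quad\Delta u-m_k\Delta v=s_kb-Ma .
\]
Multiplying \eqref{eq:basic} by $\mu ab$ gives
\[
(v_0+m_ja)\,a\,(Mb-s_ja)+(v_0+m_kb)\,b\,(s_kb-Ma)=\mu ab(2u_0+a+b).
\]
The terms $\pm v_0Mab$ cancel, and we obtain
\begin{equation}\label{eq:cubic}
m_js_ja^3+v_0s_ja^2+(\mu-m_jM)a^2b+2u_0\mu ab+(\mu+m_kM)ab^2-v_0s_kb^2-m_ks_kb^3=0 .
\end{equation}
The two values of $a$ have sum $\sigma_j=2(\bar u_j-u_0)$ and product $\pi_j=(\bar u_j-u_0)^2-\psi_j^2$, so they satisfy $a^2=\sigma_ja-\pi_j$ and $a^3=(\sigma_j^2-\pi_j)a-\sigma_j\pi_j$. The same holds for $b$ with $\sigma_k,\pi_k$. These rules reduce \eqref{eq:cubic} to $g_0+g_1a+g_2b+g_3ab=0$, valid for two values of $a$ and two values of $b$. For each $b$ this is a linear equation in $a$ with two roots, so $g_0+g_2b=g_1+g_3b=0$ for two values of $b$, and all $g_i$ vanish. We use three of the four equations. With $\kappa_j=v_0+m_j\sigma_j$ and $\kappa_k=v_0+m_k\sigma_k$, the equations $g_3=0$, $g_1=0$, $g_2=0$ are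
\begin{gather}
(\mu-m_jM)\sigma_j+2u_0\mu+(\mu+m_kM)\sigma_k=0,\label{eq:g3}\\
m_js_j\pi_j+(\mu+m_kM)\pi_k=s_j\sigma_j\kappa_j,\qquad m_ks_k\pi_k-(\mu-m_jM)\pi_j=s_k\sigma_k\kappa_k.\label{eq:g12}
\end{gather}
We have
\begin{equation}\label{eq:coef}
\mu-m_jM=m_k-2m_j+m_j^2m_k=2\mu-m_ks_j,\qquad\mu+m_kM=2m_k-m_j-m_jm_k^2=2\mu+m_js_k .
\end{equation}
So \eqref{eq:g12} can be written as
\[
m_j(s_j\pi_j+s_k\pi_k)+2\mu\pi_k=s_j\sigma_j\kappa_j,\qquad m_k(s_j\pi_j+s_k\pi_k)-2\mu\pi_j=s_k\sigma_k\kappa_k .
\]
Taking $m_k$ times the first minus $m_j$ times the second, and then the first minus the second (with $2-s=1+m^2$), we get two equations symmetric in $j$ and $k$: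
\begin{gather}
2\mu(m_j\pi_j+m_k\pi_k)=m_ks_j\sigma_j\kappa_j-m_js_k\sigma_k\kappa_k,\label{eq:sym1}\\
\mu\bigl[(1+m_j^2)\pi_j+(1+m_k^2)\pi_k\bigr]=s_j\sigma_j\kappa_j-s_k\sigma_k\kappa_k.\label{eq:sym2}
\end{gather}
They involve $\psi_j^2,\psi_k^2$ and are used in Section~\ref{sec:five}. Equation \eqref{eq:g3} involves only slopes and midpoints, and we turn to it now.

\subsection*{A symplectic relation between midpoints}
Substitute $\sigma=2(\bar u-u_0)$ in \eqref{eq:g3}. The coefficient of $u_0$ is $2\mu-2(\mu-m_jM)-2(\mu+m_kM)=-2\mu(1+M)$. Using $\mu u_0=h_k-h_j$, \eqref{eq:coef} and $1+M=2-m_jm_k$, and dividing by $2$, we get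
\[
(m_k-2m_j+m_j^2m_k)\bar u_j+(2m_k-m_j-m_jm_k^2)\bar u_k-(2-m_jm_k)(h_k-h_j)=0 .
\]
Insert $h_k-h_j=m_k\bar u_k-m_j\bar u_j+\bar v_j-\bar v_k$. The coefficient of $\bar u_j$ becomes $m_k$, that of $\bar u_k$ becomes $-m_j$, and the equation is $m_k\bar u_j-m_j\bar u_k+(m_jm_k-2)(\bar v_j-\bar v_k)=0$. With $\zeta=\bar u+m\bar v$ this reads
\begin{equation}\label{eq:symp}
\zeta_jm_k-\zeta_km_j-2(\bar v_j-\bar v_k)=0 .
\end{equation}
The left side is bilinear in data of $\ell_j$ and data of $\ell_k$. It says that the vectors $\mathbf w_j=(\zeta_j,m_j,\bar v_j,1)$ and $\mathbf w_k$ of $F^4$ are orthogonal for the alternating form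
\[
\Omega(\mathbf a,\mathbf b)=a_1b_2-a_2b_1-2(a_3b_4-a_4b_3),
\]
which is nondegenerate since $2\ne0$. Recall that $\dim W+\dim W^\perp=4$ for every subspace $W$. So a subspace on which $\Omega$ vanishes identically has dimension at most $2$, and equals $W^\perp$ if its dimension is $2$.

As a check, take in Example~\ref{ex:seven} the base $X_1=0$, $x_+=(0,1,2)$, $x_-=(0,1,4)$. Then $\theta_+=2X_3-4X_2$, $\theta_-=4X_3-2X_2$, so $u=(X_2-X_3)/X_1$ and $v=-2(X_2+X_3)/X_1$. The two lines of $\mathcal L$ are $v=2u$ and $v=-2u$. Both have $\zeta=5\bar u$, and the left side of \eqref{eq:symp} is $-14(\bar u_j+\bar u_k)=0$ in $\mathbb F_7$, for all midpoints. With two slopes the relation can thus be empty. With three slopes it is rigid.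

\begin{lemma}\label{lem:three}
Suppose the lines of $\mathcal L$ have at least three different slopes. Then there are constants $c,d,\eta\in F$ such that for every $j$ and every pair on $\ell_j$
\begin{equation}\label{eq:mid}
\bar v_j=c+dm_j,\qquad\bar u_j=-2d+\eta m_j-dm_j^2 .
\end{equation}
Consequently different lines of $\mathcal L$ have different slopes, and $L_3=0$.
\end{lemma}

\begin{proof}
Let $\ell_1,\ell_2,\ell_3$ have different slopes, and fix a pair on each. By \eqref{eq:symp}, $\Omega$ vanishes on the span $W$ of $\mathbf w_1,\mathbf w_2,\mathbf w_3$, so $\dim W\le2$. Any two of the three vectors are independent, having the same last coordinate and different second coordinates. So $\dim W=2$, $W=W^\perp$, and any two of them span $W$. Let $\mathbf w$ come from any line of $\mathcal L$ and any pair on it. Its slope differs from at least two of $m_1,m_2,m_3$, so $\mathbf w$ is orthogonal to two vectors spanning $W$, and $\mathbf w\in W^\perp=W$.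

The vectors of $W$ with last coordinate $1$ are $\mathbf w_1+\lambda(\mathbf w_2-\mathbf w_1)$, $\lambda\in F$. Along this line $m$ is a nonconstant affine function of $\lambda$, so $\bar v=c+dm$ and $\zeta=\zeta_0+\zeta_1m$ with constants $c,d,\zeta_0,\zeta_1$. Equation \eqref{eq:symp} for $\ell_1,\ell_2$ becomes $(\zeta_0+2d)(m_2-m_1)=0$, so $\zeta_0=-2d$. With $\eta=\zeta_1-c$ we get $\bar u=\zeta-m\bar v=-2d+\eta m-dm^2$.

The slope now determines the midpoint, and slope and midpoint determine the line. An $AAA$ line would have three different midpoints for one slope.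
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}(c)]
Let $\ell\in\mathcal L$ be an $AAA$ line. By Lemma~\ref{lem:three} there are at most two slopes. By Lemma~\ref{lem:equal} the slope of $\ell$ belongs to $\ell$ alone, and the other slope, if there is one, belongs to a single $AAA$ line or to at most two $AAB$ lines. So $2L_3+L_2\le2+2$.
\end{proof}

Example~\ref{ex:seven} has $L_3=2$, so this bound is attained.

\section{At most five lines}\label{sec:five}

We prove Proposition~\ref{prop:key}(d). With at most two slopes, $|\mathcal L|\le4$ by Lemma~\ref{lem:equal}. So assume that there are at least three slopes; then all slopes are different and \eqref{eq:mid} holds. The only unknowns left are the $\psi_j^2$. We shall see that \eqref{eq:sym1} takes the form $m_j\psi_j^2+m_k\psi_k^2=\Phi(m_j,m_k)$ with a fixed polynomial $\Phi$. The left side is a function of $j$ plus a function of $k$, and for many slopes this forces $d=0$. The case $d=0$ is then excluded by \eqref{eq:sym2}.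

\subsection*{The polynomial $\Phi$}
By \eqref{eq:mid}, a line of slope $m$ has $h=m\bar u-\bar v=-c-3dm+\eta m^2-dm^3$. Fix $j\ne k$ and write $m=m_j$, $n=m_k$, $\mu=n-m$, $e_1=m+n$, $e_2=mn$, $g=de_1-\eta$. Then
\begin{align*}
u_0&=(h_k-h_j)/\mu=-3d+\eta e_1-d(m^2+mn+n^2),\\
\tfrac12\sigma_j&=\bar u_j-u_0=d-\eta n+d(mn+n^2)=d+ng,\qquad\tfrac12\sigma_k=d+mg,\\
v_0&=mu_0-h_j=c+\eta mn-d(m^2n+mn^2)=c-e_2g,\\
\kappa_j&=v_0+m\sigma_j=c+e_2g+2dm,\qquad\kappa_k=c+e_2g+2dn .
\end{align*}
Collecting the coefficients of $d$ and of $g$, and using $n(1-m^2)-m(1-n^2)=\mu(1+e_2)$ and $n^2-m^2=\mu e_1$, we find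
\begin{align}
n(1-m^2)(d+ng)-m(1-n^2)(d+mg)&=\mu\,[d(1+e_2)+e_1g],\label{eq:id1}\\
(1-m^2)(d+ng)-(1-n^2)(d+mg)&=\mu\,[de_1+(1+e_2)g].\label{eq:id2}
\end{align}
On the right side of \eqref{eq:sym1}, the common part $c+e_2g$ of $\kappa_j,\kappa_k$ multiplies twice the expression \eqref{eq:id1}, and the parts $2dm,2dn$ give $4de_2$ times the expression \eqref{eq:id2}. Dividing by $2\mu$,
\[
m\pi_j+n\pi_k=(c+e_2g)[d(1+e_2)+e_1g]+2de_2[de_1+(1+e_2)g].
\]
On the left, $\pi_j=(d+ng)^2-\psi_j^2$, $\pi_k=(d+mg)^2-\psi_k^2$ and $m(d+ng)^2+n(d+mg)^2=d^2e_1+4de_2g+e_1e_2g^2$. The terms $e_1e_2g^2$ cancel, the terms in $de_2g$ have coefficient $4-3(1+e_2)$, and we obtain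
\begin{equation}\label{eq:Phi}
\begin{gathered}
m_j\psi_j^2+m_k\psi_k^2=\Phi(m_j,m_k),\\
\Phi(m,n)=d^2e_1(1-2e_2)+de_2(1-3e_2)g-dc(1+e_2)-ce_1g .
\end{gathered}
\end{equation}
View $\Phi(m,n)$ as a polynomial in $n$, with $g=dn+(dm-\eta)$. It has degree at most $3$. The coefficient of $n^3$ comes from the second term and is $-3d^2m^2$. The coefficient of $n^2$ is
\[
-2d^2m+\bigl[d^2m-3dm^2(dm-\eta)\bigr]-dc=-d^2m-3d^2m^3+3d\eta m^2-dc .
\]

\subsection*{Six lines force $d=0$}
Suppose $|\mathcal L|\ge6$ and let $i\ne j$. By \eqref{eq:Phi}, the polynomial $\Phi(m_i,Y)-\Phi(m_j,Y)-(m_i\psi_i^2-m_j\psi_j^2)$ vanishes at $Y=m_k$ for all $k\ne i,j$. These are at least four values and the degree is at most $3$, so the polynomial is zero. The coefficient of $Y^3$ gives $3d^2(m_i^2-m_j^2)=0$. If the characteristic is not $3$ and $d\ne0$, all slopes have the same square, which allows only two slopes. In characteristic $3$ this equation is empty, but the coefficient of $Y^2$ reduces to $-d^2(m_i-m_j)$, so again $d=0$.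

\subsection*{The case $d=0$ is impossible}
Let $d=0$; we use only that there are three slopes. Now $g=-\eta$, and \eqref{eq:Phi} reads $m_j\psi_j^2+m_k\psi_k^2=c\eta(m_j+m_k)$. So the elements $\xi_j=m_j(\psi_j^2-c\eta)$ satisfy $\xi_j+\xi_k=0$ for all $j\ne k$. For three indices, $2\xi_j=(\xi_j+\xi_k)+(\xi_j+\xi_i)-(\xi_k+\xi_i)=0$. Hence $\psi_j^2=c\eta$ whenever $m_j\ne0$. At most one slope is zero, so we can choose $\ell_j,\ell_k$ with different nonzero slopes $m,n$, and $c\eta=\psi_j^2\ne0$. Then $\kappa_j=\kappa_k=c-\eta mn$, $\pi_j=\eta^2n^2-c\eta$, $\pi_k=\eta^2m^2-c\eta$, and $s_j\sigma_j-s_k\sigma_k=-2\mu\eta(1+mn)$ by \eqref{eq:id2}. Equation \eqref{eq:sym2} divided by $\mu$ is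
\[
(1+m^2)(\eta^2n^2-c\eta)+(1+n^2)(\eta^2m^2-c\eta)=-2\eta(c-\eta mn)(1+mn).
\]
The left side is $\eta^2(m^2+n^2+2m^2n^2)-c\eta(2+m^2+n^2)$, the right side is $\eta^2(2mn+2m^2n^2)-c\eta(2+2mn)$, and the difference is $\eta(\eta-c)(m-n)^2$. So $c=\eta$ and $\psi_j=\pm\eta$. By \eqref{eq:mid} the midpoint on $\ell_j$ is $(\eta m,\eta)$, so one point of the pair is $(\eta m+\eta,\ \eta+m\eta)$. At this point $u=v$, that is $f_-=\frac12(u-v)=0$: a point of $\mathcal S$ other than $x_-$ lies on the tangent at $x_-$. This contradiction shows $|\mathcal L|\le5$ and proves (d).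

\section{Rich lines in the presence of nuclei}\label{sec:withnuclei}

A nucleus has a fixed position in the chart and imposes one more equation on every $A$-point of $\mathcal L$. Let $N$ be the nucleus of Lemma~\ref{lem:scale}(c). It lies only on bisecants, so it is off $\ell_0$ and off all lines of $\mathcal L$. Since $f_\pm(N)=1$, we have $N=(2,0)$. Let $y=(u,v)$ be an $A$-point on a line $v=mu-h$ of $\mathcal L$, and put $s=1-m^2$. In \eqref{eq:f} with $z=N$ we have $\Delta u=2-u$, $\Delta v=-v$, so $f_y(N)=1$ means $v(2-u+mv)=(2+u)(mu-v-2m)$. The right side is $mu^2-uv-2v-4m$, and the equation is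
\begin{equation}\label{eq:N}
m(v^2-u^2+4)+4v=0 .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:key}(a)]
For the second nucleus, $f_\pm(N')=-1$, so $N'=(-2,0)$, and $f_y(N')=-1$. Now $\Delta u=-2-u$, $\Delta v=-v$, and \eqref{eq:f} gives $v(-2-u+mv)=(u-2)(mu-v+2m)=mu^2-uv+2v-4m$, that is $m(v^2-u^2+4)-4v=0$. Subtracting this from \eqref{eq:N} gives $8v=0$. So both points of a pair on a line of $\mathcal L$ have $v=0$. The line is then $v=0$, which contains $N$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}(b)]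
Consider a line of $\mathcal L$. If $m=0$, then \eqref{eq:N} gives $v=0$ at both points of a pair, and the line contains $N$. So $m\ne0$. Substituting $v=mu-h$ turns \eqref{eq:N} into a quadratic equation in $u$ with leading coefficient $-ms\ne0$. It has at most two roots, so the line is not $AAA$, and $L_3=0$.

Apply \eqref{eq:N} to the pair $(\bar u\pm\psi,\bar v\pm m\psi)$. The difference of the two equations is $4m\psi(m\bar v-\bar u+2)=0$, so $\bar u=2+m\bar v$. Half of their sum is $m(\bar v^2-\bar u^2-s\psi^2+4)+4\bar v=0$. With $\bar u^2=4+4m\bar v+m^2\bar v^2$ this becomes $s(m\bar v^2-m\psi^2+4\bar v)=0$. Altogether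
\begin{equation}\label{eq:Nmid}
\bar u=2+m\bar v,\qquad h=m\bar u-\bar v=2m-s\bar v,\qquad m\psi^2=m\bar v^2+4\bar v .
\end{equation}

There are at most two slopes. Otherwise \eqref{eq:mid} and \eqref{eq:Nmid} give $-2d+\eta m-dm^2=2+cm+dm^2$ for three values of $m$. The coefficients then agree, so $2d=0$ and $-2d=2$, which is impossible.

No two lines have the same slope. If $\ell_j\ne\ell_k$ have slope $m$, Lemma~\ref{lem:equal} and \eqref{eq:Nmid} give
\[
2m-s\bar v_k=m^2(2m-s\bar v_j)+ms(2+m\bar v_j)=2m^3+2ms=2m .
\]
So $\bar v_k=0$, and then $m\psi_k^2=0$, although $m\ne0$ and $\psi_k\ne0$. Hence $|\mathcal L|\le2$.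
\end{proof}

All parts of Proposition~\ref{prop:key} are now proved, and with them Theorem~\ref{thm:main} and Corollary~\ref{cor:main}.

\begin{thebibliography}{1}

\bibitem{Csajbok}
Bence Csajb\'ok, \emph{On bisecants of R\'edei type blocking sets and applications}, arXiv:1504.06748 (2015).

\end{thebibliography}
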